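# Thick highest weights for $\mathrm{Sp}_8$ and the failure of a conjectured isomorphism

## 1. The nilpotent cone of $\mathfrak{sl}_2$, computed twice

Let $\mathcal N\subset\mathfrak{sl}_2$ be the cone of nilpotent matrices. We attach two algebras over $\mathbb C[\hbar]$ to it and compare them.

**The noncommutative side.** Let $U_\hbar$ be the $\mathbb C[\hbar]$-algebra generated by $e,h,f$ with
$$[h,e]=2\hbar e,\qquad [h,f]=-2\hbar f,\qquad [e,f]=\hbar h .$$
The element $C=ef+fe+\tfrac12h^2=2fe+\hbar h+\tfrac12h^2$ is central. At $\hbar=0$ the equation $C=0$ cuts out $\mathcal N$. So for each $c\in\mathbb C$ the algebra $\mathcal A_c=U_\hbar/(C-c\hbar^2)$ is a noncommutative deformation of $\mathbb C[\mathcal N]$. Grade it by $\deg e=2$, $\deg h=0$, $\deg f=-2$, and form the quotient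
$$\mathcal C=\mathcal A_c^0\Big/\sum_{i>0}\mathcal A_c^{-i}\mathcal A_c^{i}.$$

In $\mathcal A_c$ we have $fe=Q(h)$ with $Q(h)=\tfrac12(c\hbar^2-\hbar h-\tfrac12h^2)$, so $\mathcal A_c^0=\mathbb C[\hbar][h]$. From $fP(h)=P(h+2\hbar)f$ we get $f^ae^a=\prod_{k=0}^{a-1}Q(h+2k\hbar)$, and more generally $f^aP(h)e^a=P(h+2a\hbar)f^ae^a$. All of these are multiples of $Q(h)$. Hence
$$\mathcal C=\mathbb C[\hbar][h]/(h^2+2\hbar h-2c\hbar^2),$$
and the roots of the relation are $h=\hbar(-1\pm s)$ with $s^2=1+2c$. Up to sign and normalization, the number $s$ is the parameter that classifies these deformations (their "period", in $H^2(T^*\mathbb P^1,\mathbb C)/\{\pm1\}$). For period $0$, that is $s=0$ and $c=-\frac12$, we find $\mathcal C=\mathbb C[\hbar][h]/(h+\hbar)^2$.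

**The topological side.** The Langlands dual of $\mathrm{SL}_2$ is $\mathrm{PGL}_2$. The flag variety of $\mathrm{PGL}_2$ is $\mathbb P^1$, and for the trivial action of $\mathbb C^\times$ we have $H^*_{\mathbb C^\times}(\mathbb P^1)=\mathbb C[\hbar][x]/(x^2)$. The two algebras agree via $x\mapsto h+\hbar$. Both are non-reduced, and this survives setting $\hbar=1$.

**Seeing the nilpotent without computing relations.** Set $\hbar=1$. Let $x\in\mathbb C^2$, let $x\cdot x=q$ for the standard symmetric form, let $\Delta=\partial\cdot\partial$, and put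
$$e=\tfrac12\Delta,\qquad f=-\tfrac12q,\qquad h=-(x\cdot\partial+1).$$
Since $[\Delta,q]=4x\cdot\partial+4$ in two variables, these satisfy the $\mathfrak{sl}_2$-relations. On functions of $q$ one has $q\Delta=(x\cdot\partial)^2$. So with $D=x\cdot\partial$,
$$2fe+h+\tfrac12h^2=-\tfrac12D^2-(D+1)+\tfrac12(D+1)^2=-\tfrac12 .$$
Therefore $\mathcal A_{-1/2}|_{\hbar=1}$ acts on analytic functions of $q$ near a point with $q\ne0$. Now
$$e\cdot 1=0,\qquad e\cdot\log q=0,\qquad (h+1)\cdot1=0,\qquad (h+1)\log q=-2 .$$
So $\mathbb C\log q\oplus\mathbb C$ is killed by all operators of positive degree. It is a $\mathcal C|_{\hbar=1}$-module on which $h+1$ acts by a nonzero nilpotent. The function $\log q$ alone proves that $\mathcal C|_{\hbar=1}$ is non-reduced, and no relation was needed. I will call such a vector a *thick highest weight vector*. The whole talk rests on producing four of them for $\mathrm{Sp}_8$, where the topological side has room for only three.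

## 2. The conjectured isomorphism and its first nontrivial case

Let $G$ be a connected complex reductive group with Lie algebra $\mathfrak g$, let $G^\vee$ be its Langlands dual with Lie algebra $\mathfrak g^\vee$, and let $e^\vee\in\mathfrak g^\vee$ be nilpotent with orbit $\mathbb O^\vee=G^\vee e^\vee$. We need the following objects.

**Definition (Springer fiber).** $\mathcal B_{e^\vee}\subset\mathcal B^\vee$ is the set of Borel subalgebras of $\mathfrak g^\vee$ containing $e^\vee$. Fix an $\mathfrak{sl}_2$-triple through $e^\vee$ and the cocharacter $\gamma$ with $\mathrm{Ad}(\gamma(t))e^\vee=t^2e^\vee$. Then $\mathbb C^\times$ acts on $\mathcal B_{e^\vee}$ via $\gamma$, and $H^*_{\mathbb C^\times}(\mathcal B_{e^\vee})$ is an algebra over $\mathbb C[\hbar]=H^*_{\mathbb C^\times}(\mathrm{pt})$. The component group $A^\vee$ of the centralizer $C_{G^\vee}(e^\vee)$ acts on it. For example, if $e^\vee$ is regular, $\mathcal B_{e^\vee}$ is a point; if $e^\vee=0$, it is the whole flag variety, and $\gamma$ is trivial.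

**Definition (distinguished).** $e^\vee$ is distinguished if it lies in no proper Levi subalgebra. In $\mathfrak{so}_N$ this means that the parts of the Jordan type are odd and pairwise distinct.

**Definition (dual side).** $\bar A(\mathbb O^\vee)$ is Lusztig's canonical quotient of $A^\vee$, and $A'=\ker(A^\vee\twoheadrightarrow\bar A(\mathbb O^\vee))$. So $\bar A(\mathbb O^\vee)$ acts on $H^*_{\mathbb C^\times}(\mathcal B_{e^\vee})^{A'}$. Let $D(\mathbb O^\vee)\subset\mathfrak g$ be the Barbasch–Vogan dual orbit, and let $\widetilde D(\mathbb O^\vee)$ be the $G$-equivariant cover of it attached to $\mathbb O^\vee$ by Losev, Mason-Brown and Matvieievskyi (refined Barbasch–Vogan duality). It is known that $\mathrm{Aut}_{D(\mathbb O^\vee)}(\widetilde D(\mathbb O^\vee))\simeq\bar A(\mathbb O^\vee)$. Put $X=\operatorname{Spec}\mathbb C[\widetilde D(\mathbb O^\vee)]$.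

For $\mathfrak{so}_{2n+1}$ the dual of the orbit of a partition $\lambda$ is the orbit of $((\lambda^-)_C)^t$. Here $\lambda^-$ lowers the last part by $1$, and the $C$-collapse $\mu_C$ is the largest partition dominated by $\mu$ whose odd parts have even multiplicity. For example $[2n+1]\mapsto[2n]\mapsto[1^{2n}]$: the regular orbit is dual to $0$.

**Definition (conical symplectic singularity, quantization).** $X$ is a conical symplectic singularity: a normal Poisson variety, symplectic on its smooth locus, whose form extends regularly to resolutions, with a contracting $\mathbb C^\times$-action rescaling the bracket. A filtered quantization of $\mathbb C[X]$ is a filtered algebra $\mathcal A$ with $\operatorname{gr}\mathcal A\simeq\mathbb C[X]$ as graded Poisson algebras. A graded quantization is a graded flat $\mathbb C[\hbar]$-algebra $\mathcal A_\hbar$ with $\mathcal A_\hbar/\hbar\simeq\mathbb C[X]$ as Poisson algebras. The two notions correspond by setting $\hbar=1$ and by the Rees construction. The algebras $\mathcal A_c$ of Section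 1 are the example for $X=\mathcal N$. The canonical quantization $\mathcal A_\hbar(X)$ is the one with period $0$; the groups $G$ and $\bar A(\mathbb O^\vee)$ act on it.

**Definition (Cartan subquotient).** A generic cocharacter $\nu:\mathbb C^\times\to T\subset G$ of a maximal torus induces a grading $\mathcal A_\hbar(X)=\bigoplus_i\mathcal A_\hbar(X)^i$, and
$$\mathcal C_\nu(\mathcal A_\hbar(X))=\mathcal A_\hbar(X)^0\Big/\sum_{i>0}\mathcal A_\hbar(X)^{-i}\mathcal A_\hbar(X)^{i},$$
a $\mathbb C[\hbar]$-algebra with an induced action of $\bar A(\mathbb O^\vee)$.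

**Conjecture.** (Do Kien Hoang, Vasily Krylov and Dmytro Matvieievskyi, "Around Hikita-Nakajima conjecture for nilpotent orbits and parabolic Slodowy varieties", arXiv:2410.20512.) *If $e^\vee$ is distinguished, then there is an isomorphism of $\mathbb C[\hbar^{\pm1}]$-algebras*
$$H^*_{\mathbb C^\times}(\mathcal B_{e^\vee})^{A'}\otimes_{\mathbb C[\hbar]}\mathbb C[\hbar^{\pm1}]\simeq\mathcal C_\nu(\mathcal A_\hbar(X))\otimes_{\mathbb C[\hbar]}\mathbb C[\hbar^{\pm1}]$$
*compatible with the action of $\bar A(\mathbb O^\vee)$.*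

Section 1 checked an isomorphism of this shape for $G=\mathrm{SL}_2$, $e^\vee=0$, which is not distinguished. What are the smallest distinguished cases? If $e^\vee$ is regular, the Springer fiber is a point, $D(\mathbb O^\vee)=0$, $X$ is a point, and both sides are $\mathbb C[\hbar^{\pm1}]$. Now take $G=\mathrm{Sp}_{2n}$, $G^\vee=\mathrm{SO}_{2n+1}$. A distinguished Jordan type has distinct odd parts with odd sum, so an odd number of parts: either one part, the regular case, or at least three, with sum at least $1+3+5=9$. So in this series nothing happens for $n\le3$, and the first nontrivial case is $G=\mathrm{Sp}_8$, $e^\vee$ of type $[5,3,1]$.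

Let $T\subset\mathrm{Sp}_8$ be the standard torus and write $\nu=(\nu_1,\dots,\nu_4)$ in the standard basis. Put
$$\mathcal K=\{\nu:\ \nu_2>\nu_3>\nu_4>0,\ \ \nu_1>\nu_2+\nu_3+\nu_4\}.$$
This is a nonempty open cone. Its integral points are Zariski dense, so it contains cocharacters that are generic in any sense that means avoiding finitely many hyperplanes. For example $(8,4,2,1)\in\mathcal K$ vanishes on no root and on no nonzero weight of $\Lambda^4\mathbb C^8$, and we will see that these are the nonzero weights of the generators of $\mathbb C[X]$.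

**Theorem A.** *Let $G=\mathrm{Sp}_8$, let $e^\vee\in\mathfrak{so}_9$ be of type $[5,3,1]$ (distinguished), and let $\nu\in\mathcal K$. For every subgroup $A''\subset A^\vee$ (in particular $A''=A'$) the algebras*
$$H^*_{\mathbb C^\times}(\mathcal B_{e^\vee})^{A''}\otimes_{\mathbb C[\hbar]}\mathbb C[\hbar^{\pm1}]\quad\text{and}\quad\mathcal C_\nu(\mathcal A_\hbar(X))\otimes_{\mathbb C[\hbar]}\mathbb C[\hbar^{\pm1}]$$
*are not isomorphic as $\mathbb C[\hbar^{\pm1}]$-algebras, even if compatibility with $\bar A(\mathbb O^\vee)$ is dropped. Hence the conjecture, which is stated for all generic $\nu$, is false.*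

**Theorem B.** *Put $J_\nu=\ker\big(S(\mathfrak h)\to\mathcal C_\nu(\mathcal A_\hbar(X))|_{\hbar=1}\big)$. If $\nu\in\mathcal K$ and $\nu^\circ$ satisfies $\nu_1^\circ>\nu_2^\circ>\nu_3^\circ>\nu_4^\circ>0$ and $\nu_1^\circ<\nu_2^\circ+\nu_3^\circ+\nu_4^\circ$, then $J_\nu\ne J_{\nu^\circ}$, although $\nu,\nu^\circ$ lie in the same Weyl chamber.*

No claim is made on whether the isomorphism holds for $\nu^\circ$ as in Theorem B.

## 3. Weyl chambers and quotients of $U(\mathfrak g)$

Since $\hbar$ has $\nu$-degree $0$, $(\mathcal A_\hbar/(\hbar-1))^i=\mathcal A_\hbar^i/(\hbar-1)\mathcal A_\hbar^i$. So forming $\mathcal C_\nu$ commutes with setting $\hbar=1$, and we may work with a filtered quantization $\mathcal A$.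

The natural first move is to treat $\mathcal A$ through the Lie algebra: fix positive roots, look for vectors killed by $\mathfrak n^+$, and match their weights with fixed points in the Springer fiber. Here is the case in which this is legitimate.

**Lemma 1.** *Let $\mathcal A=U(\mathfrak g)/I$ and let $\nu$ be dominant regular. Then $\mathcal C_\nu(\mathcal A)$ is the quotient of $U(\mathfrak h)$ by the projection of $I^T$ along $U(\mathfrak g)^T=U(\mathfrak h)\oplus(U(\mathfrak g)\mathfrak n^+)^T$. In particular it depends only on the Weyl chamber of $\nu$.*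

*Proof.* Write $U=U(\mathfrak n^-)U(\mathfrak h)U(\mathfrak n^+)$. Elements of $U(\mathfrak n^-)U(\mathfrak h)$ have degree $\le0$, with degree $0$ only in $U(\mathfrak h)$. So $U^i\subset U\mathfrak n^+$ for $i>0$, and $\sum_{i>0}U^{-i}U^i\subset U\mathfrak n^+\cap U^0$. Conversely, $U\mathfrak n^+\cap U^0$ is spanned by products $uY$ with $Y\in\mathfrak n^+$ of degree $j>0$ and $u\in U^{-j}$. So the two are equal, and $U^0=U(\mathfrak h)\oplus(U\mathfrak n^+\cap U^0)$. Hence $\mathcal C_\nu(\mathcal A)$ is $U(\mathfrak h)$ modulo the projection of $I^0$. Elements of $I^0$ of nonzero $T$-weight project to $0$, so only $I^T$ matters. $\square$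

This breaks for our $X$. The orbit $D(\mathbb O^\vee)$ will have a double cover, and $\mathbb C[X]$ contains functions on which the deck transformation acts by $-1$. They do not come from $U(\mathfrak g)$. The new generators will form the image of $\Lambda^4\mathbb C^8$, and one of their weights is $-\varepsilon_1+\varepsilon_2+\varepsilon_3+\varepsilon_4$. The sign of $-\nu_1+\nu_2+\nu_3+\nu_4$ is *not* determined by the Weyl chamber. So "killed by $\mathfrak n^+$" and "killed by $\mathcal A^{>0}$" differ, and the second condition moves when $\nu$ crosses the wall $\nu_1=\nu_2+\nu_3+\nu_4$. The topological side has no $\nu$ in it.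

To turn this into a disproof we need an invariant that can be bounded without knowing all of $\mathcal C_\nu$. Section 1 supplies it: count non-reduced local factors at $\hbar=1$. Each thick highest weight vector forces one. So we show that the topological side has at most three (Section 4) and that $\mathcal C_\nu$ forces at least four when $\nu\in\mathcal K$ (Sections 5–10).

## 4. Graded isotropic flags for $[5,3,1]$

**Step 1: reduction to fixed points.** Let $F=\mathcal B_{e^\vee}^{\gamma(\mathbb C^\times)}$. The localization theorem says that restriction to $F$ is an algebra isomorphism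
$$H^*_{\mathbb C^\times}(\mathcal B_{e^\vee})[\hbar^{-1}]\simeq H^*(F)\otimes\mathbb C[\hbar^{\pm1}].$$
The group $A^\vee$ is the component group of the centralizer $Z$ of the $\mathfrak{sl}_2$-triple. Under $\mathfrak{sl}_2$, $\mathbb C^9$ is a sum of irreducible modules of dimensions $5,3,1$. So $Z$ consists of the sign changes on the three blocks with determinant $1$; it is finite and $A^\vee=Z$. As $Z$ commutes with $\gamma$, it acts on $\mathcal B_{e^\vee}$ and on $F$ compatibly with restriction. Thus the isomorphism is $A^\vee$-equivariant. Taking invariants of a finite group commutes with localization and with setting $\hbar=1$, so at $\hbar=1$ the left-hand side becomes $L=H^*(F)^{A''}$.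

**Step 2: coordinates.** Let $\mathbb C^9$ have basis $a_4,a_2,a_0,a_{-2},a_{-4},b_2,b_0,b_{-2},c_0$, the subscript being the $\gamma$-weight, with
$$e:\ a_{-4}\mapsto a_{-2}\mapsto a_0\mapsto a_2\mapsto a_4\mapsto0,\quad b_{-2}\mapsto b_0\mapsto b_2\mapsto0,\quad c_0\mapsto0,$$
and form $(a_4,a_{-4})=1$, $(a_2,a_{-2})=-1$, $(a_0,a_0)=1$, $(b_2,b_{-2})=-1$, $(b_0,b_0)=(c_0,c_0)=1$, other products $0$. One checks that $e$ is skew; for instance $(ea_{-4},a_2)+(a_{-4},ea_2)=-1+1=0$. Let $W_i$ be the weight spaces; their dimensions are $1,2,3,2,1$ for $i=4,2,0,-2,-4$.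

A point of $F$ is a graded isotropic flag $F_1\subset\dots\subset F_4$ with $\dim F_i=i$ and $eF_i\subset F_{i-1}$ (a nilpotent element preserving a full flag lowers it). The weight of $F_i/F_{i-1}$ is locally constant on $F$. So $F$ is the disjoint union of open and closed pieces indexed by words of weights. We build flags one line at a time: $F_{i+1}$ is given by a graded isotropic line in the kernel of $e$ on $F_i^\perp/F_i$.

**Lemma 2.** *$F$ has exactly three positive-dimensional connected components: $\mathbb P^1\times\mathbb P^1$, $\mathbb P^1$, $\mathbb P^1$.*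

*Proof.* $F_1$ is a graded isotropic line in $\ker e=\langle a_4,b_2,c_0\rangle$. As $c_0$ is anisotropic, $F_1=\langle a_4\rangle$ or $\langle b_2\rangle$.

*Case I: $F_1=\langle a_4\rangle$.* In $F_1^\perp/F_1=W_2\oplus W_0\oplus W_{-2}$ the kernel of $e$ is $W_2\oplus\langle c_0\rangle$, so $F_2=F_1+\ell$ with $\ell\in\mathbb P(W_2)$. Then $F_2^\perp/F_2=W_2/\ell\oplus W_0\oplus\ell^\perp$, where $\ell^\perp\subset W_{-2}$ is a line. There are three possible weights for $F_3/F_2$.

- Weight $2$: $F_3=\langle a_4\rangle+W_2$. Then $F_3^\perp/F_3=W_0$ with $e=0$, and $F_4=F_3+m$ for any isotropic line $m\subset W_0$. This piece is $\mathbb P(W_2)\times\{\text{conic}\}\simeq\mathbb P^1\times\mathbb P^1$.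
- Weight $0$: $F_3=F_2+m$ with $m\subset W_0$ isotropic and $em\subset\ell$. Since $\ker(e|_{W_0})=\langle c_0\rangle$ is anisotropic, $em\neq0$, so $\ell=em$ and $m$ ranges over the conic. Now choose $F_4$. With weight $2$, $F_4=F_3+W_2$, and the piece is the conic, $\simeq\mathbb P^1$. With weight $-2$, $F_4=F_3+\ell^\perp$, and we need $e\ell^\perp=m$ (recall that $e$ is injective on $W_{-2}$). So $m$ is an isotropic line of $\langle a_0,b_0\rangle$, and the piece is finite. Weight $0$ is impossible, because $m^\perp/m$ is an anisotropic line in weight $0$.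
- Weight $-2$: impossible, because $e$ maps $W_{-2}$ injectively to $W_0$, which meets $F_2$ in $0$.

*Case II: $F_1=\langle b_2\rangle$.* $F_1^\perp/F_1$ has basis $a_4,\dots,a_{-4},b_0,c_0$ with $eb_0=ec_0=0$. So $F_2/F_1$ is $\langle a_4\rangle$ or one of the two isotropic lines of $\langle b_0,c_0\rangle$.

- $F_2=\langle b_2,a_4\rangle$. If $F_3=F_2+\langle a_2\rangle$, then $F_3^\perp/F_3=W_0$ with $e=0$, and $F_4=F_3+m$ with $m\subset W_0$ any isotropic line: a piece $\simeq\mathbb P^1$. If $F_3=F_2+m$ with $m$ isotropic in $\langle b_0,c_0\rangle$ (two choices), then $F_3^\perp/F_3=\langle a_2,a_0,a_{-2}\rangle$ with $e$ regular, so $F_4$ is unique: finite. Weight $-2$ is impossible since $ea_{-2}=a_0$.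
- $F_2=\langle b_2\rangle+m$ with $m$ isotropic in $\langle b_0,c_0\rangle$. Then $F_2^\perp/F_2=\langle a_4,\dots,a_{-4}\rangle$ with $e$ regular, so the rest of the flag is unique: finite. $\square$

**Step 3: the count.** $H^*(F)$ is the product of the local algebras $H^*(F_o)$ over connected components. So $L=H^*(F)^{A''}$ is the product, over $A''$-orbits of components, of the local algebras $H^*(F_o)^{\mathrm{Stab}}$ with $F_o$ in the orbit. For an orbit of points the factor is $\mathbb C$. Hence $L$ is a finite-dimensional commutative algebra, and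
$$L\ \text{has at most three non-reduced local factors.}\tag{1}$$

## 5. Lagrangian frames and the double cover of $[2^4]$

**Step 1: the orbit and the group $\bar A$.** The dual of $[5,3,1]$ is $([5,3]_C)^t=[4,4]^t=[2^4]$, so
$$D:=D(\mathbb O^\vee)=\{A\in\mathfrak{sp}_8:\ A^2=0,\ \operatorname{rk}A=4\}.$$

We need $\bar A(\mathbb O^\vee)=\mathbb Z/2$ in order to know which cover to take. The orbit $[5,3,1]$ is special, since its transpose $[3,2,2,1,1]$ is an orthogonal partition (Collingwood–McGovern, Prop. 6.3.7). As $e^\vee$ is even, its centralizer has dimension $\dim\mathfrak g^\vee_0=\dim(\mathfrak{gl}_1\oplus\mathfrak{gl}_2\oplus\mathfrak{so}_3)=8$, so $\dim\mathcal B_{e^\vee}=\frac12(8-4)=2$. Its Springer representation is therefore a special representation of $W(B_4)$ with $b$-value $2$. From $b(\alpha;\beta)=2n(\alpha)+2n(\beta)+|\beta|$ the candidates are $(31;\emptyset)$, with symbol $\binom{1\ 4}{0}$, and $(2;2)$, with symbol $\binom{0\ 3}{2}$. A symbol is special when its entries interlace; the first fails ($1\le0$ is false),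 and the second is special ($0\le2\le3$). Its family consists of the three symbols with entries $0,2,3$, so Lusztig's group is $\mathcal G_{\mathcal F}\simeq\mathbb Z/2$, and $\bar A(\mathbb O^\vee)\simeq\mathcal G_{\mathcal F}$ (Lusztig, *Characters of reductive groups over a finite field*, §§4.5, 13.1).

**Step 2: a space of frames.** Equip $\mathbb C^4$ with its standard symmetric form. Let $V=(\mathbb C^4)^4$ with coordinates $x_1,\dots,x_4\in\mathbb C^4$. A point $(x_i,y_i)$ of $T^*V$ is the map
$$z\in\operatorname{Hom}(\mathbb C^4,\mathbb C^8),\qquad u\mapsto(x_i\cdot u,\ y_i\cdot u)_i .$$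
The commuting groups $O_4$ and $\mathrm{Sp}_8$ act. The $O_4$-moment map is $\mu=\sum_ix_i\wedge y_i$, which is the pullback $z^*\omega$ of the symplectic form. So
$$M:=\mu^{-1}(0)=\{z:\ \operatorname{im}z\text{ is isotropic}\}.$$

**Step 3: $M$ is a normal integral complete intersection.** The stratum $M_r$ of rank $r$ has dimension $r(8-r)-\binom r2+4r$ (choose an isotropic $r$-space, then a surjection onto it). For $r=4,3,2,1,0$ this is $26,24,19,11,0$. All components of $M$ have dimension $\ge32-6=26$. So $M$ is a complete intersection and $M=\overline{M_4}$, with $M_4$ irreducible because it fibers over the Lagrangian Grassmannian. The differential of $\mu$ at $z$ is onto iff no $0\ne B\in\mathfrak{so}_4$ has $zB=0$. Such a $B$ has rank $\ge2$ and image in $\ker z$, so $M$ is smooth where $\operatorname{rk}z\ge3$. The singular locus has codimension $\ge7$. A complete intersection is Cohen–Macaulay, so by Serre's criterion $M$ is reduced and normal; being irreducible, it is integral.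

**Step 4: the map to $D$.** For $z\in M$ define $z^*:\mathbb C^8\to\mathbb C^4$ by $(z^*v,u)=\omega(v,zu)$, and put $A_z=zz^*$. Then $(z^*v,z^*w)=\omega(v,A_zw)$ is symmetric in $v,w$, so $A_z\in\mathfrak{sp}_8$. Also $(z^*zu',u)=\omega(zu',zu)=0$, so $z^*z=0$ and $A_z^2=0$. If $z\in M_4$, then $z$ is injective and $z^*$ is surjective, so $\operatorname{rk}A_z=4$ and $A_z\in D$.

*The fibers of $M_4\to D$ are nonempty, and $O_4$ acts simply transitively on them.* If $A_z=A$, then $\ker z^*=\ker A$, and $z^*$ induces an isometry from $\mathbb C^8/\ker A$, with the nondegenerate form $\omega(v,Aw)$, onto $\mathbb C^4$. Conversely, let $\phi:\mathbb C^8\to\mathbb C^4$ be onto with $(\phi v,\phi w)=\omega(v,Aw)$, and let $z$ be the map with $z^*=\phi$. Then $\omega(v,z\phi w)=(\phi v,\phi w)=\omega(v,Aw)$, so $z\phi=A$ and $\operatorname{im}z=\operatorname{im}A$. This is isotropic, as $\omega(Av,Aw)=-\omega(v,A^2w)=0$, so $z\in M_4$ and $A_z=A$. Thus the fiber is the set of isometries between two nondegenerate quadratic spaces of dimension $4$.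

**Step 5: the cover.** $\mathrm{Sp}_8$ acts transitively on bases of Lagrangian subspaces, so $M_4=\mathrm{Sp}_8z_0\simeq\mathrm{Sp}_8/U$, with $U$ the connected unipotent radical of a Siegel parabolic. Since $A_{gz}=gA_zg^{-1}$, the stabilizer of $A_{z_0}$ is
$$H^+=\{g:\ gz_0=z_0k\ \text{for some }k\in O_4\},\qquad H^+/U\simeq O_4 .$$
Let $H\subset H^+$ be the preimage of $SO_4$; it is connected. Then $D=\mathrm{Sp}_8/H^+$, $M_4/SO_4=\mathrm{Sp}_8/H$ and $\pi_0(H^+)=\mathbb Z/2$. The only nontrivial connected equivariant cover of $D$ is $\mathrm{Sp}_8/H$. As $\mathrm{Aut}_D(\widetilde D)\simeq\bar A(\mathbb O^\vee)=\mathbb Z/2$ by Step 1, the cover is nontrivial, and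
$$\widetilde D=M_4/SO_4=\mathrm{Sp}_8/H .$$

**Step 6: functions, bracket, grading.** Since $M$ is normal and $\operatorname{codim}(M\setminus M_4)=2$,
$$\mathbb C[M]^{SO_4}=\mathbb C[M_4]^{SO_4}=\mathbb C[\widetilde D]=\mathbb C[X].$$

*The reduced bracket on $\mathbb C[M]^{SO_4}$ agrees with the bracket of $\widetilde D$.* The $\mathrm{Sp}_8$-moment map on $T^*V$ is $\xi\mapsto\frac12\sum_c\omega(\xi zu_c,zu_c)=\frac12\operatorname{tr}(\xi A_z)$ for an orthonormal basis $u_c$; that is, it is $z\mapsto A_z$ up to the identification $\mathfrak g\simeq\mathfrak g^*$. So for both brackets the functions $\varphi_0(\xi)$, $\xi\in\mathfrak{sp}_8$, pulled back from $D\subset\mathfrak g^*$, satisfy the relations of $\mathfrak{sp}_8$. Their differentials span the cotangent spaces of $\widetilde D$, because $\widetilde D\to D$ is étale. Hence the brackets agree.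

The grading is $\deg x_i=\deg y_i=1$; it induces the unique lift to $\widetilde D$ of the action $A\mapsto t^2A$. As $-1\in SO_4$, only even degrees occur in $\mathbb C[X]$. Also $\mathbb C[X]_0=\mathbb C$, and the bracket has degree $-2$.

**Step 7: finiteness over $\overline D$.** By the first fundamental theorem for $O_4$, $\mathbb C[M]^{O_4}$ is generated by dot products, i.e. by the entries of $A_z$. So $M/\!/O_4=\overline D$ and $X=M/\!/SO_4\to\overline D$ is finite. If $\operatorname{rk}A_z=4$ then $\operatorname{rk}z=4$. So the preimage of $D$ in $M$ is $M_4$, and the preimage of $D$ in $X$ is $\widetilde D$. Elements of $\overline D$ of rank $r$ form a set of dimension $r(8-r)-\binom r2+\binom{r+1}2=r(9-r)$, i.e. $20,18,14$ for $r=4,3,2$.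

## 6. Singularities of codimension six and the unique quantization

The purpose of this section is to replace the abstract $\mathcal A_\hbar(X)|_{\hbar=1}$ by *any* filtered quantization we can write down.

**Step 1: closed orbits.** Let $z\in M$ have a closed $SO_4$-orbit, and let $K=\ker z$. *Then $K$ is nondegenerate and $\operatorname{rk}A_z=\operatorname{rk}z$.* Suppose $R=K\cap K^\perp\ne0$. Choose an isotropic $R'$ dual to $R$, and put $E=(R\oplus R')^\perp$. Then $K\subset R^\perp=R\oplus E$. The one-parameter subgroup of $SO_4$ acting by $t,1,t^{-1}$ on $R,E,R'$ (or its inverse) moves $z$ in the limit to $z_0$, with $z_0=z$ on $E$ and $z_0=0$ on $R\oplus R'$; this uses $z|_R=0$. As $\ker(z|_{E\oplus R'})=K\cap E$,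
$$\operatorname{rk}z_0=\dim E-\dim(K\cap E)=\operatorname{rk}z-\dim R'<\operatorname{rk}z .$$
So $z_0$ is not in the orbit, contradicting closedness. Thus $K$ is nondegenerate. The orthogonal of $\operatorname{im}z^*$ is $K$, so $\operatorname{im}z^*=K^\perp$. As $z$ is injective on $K^\perp$, $\operatorname{rk}A_z=\operatorname{rk}z^*=\operatorname{rk}z$.

**Step 2: $X$ is smooth over rank $3$.** By Step 1, a point of $X$ over an element of rank $3$ is the closed orbit of some $z$ with $\operatorname{rk}z=3$, which is a smooth point of $M$. If $k\in SO_4$ and $zk=z$, then $\operatorname{im}(k-1)\subset K$. Since $k$ is orthogonal, it fixes $\operatorname{im}(k-1)^\perp\supset K^\perp$ pointwise, and it acts on the line $K$ by $\pm1$. As $\det k=1$, $k=1$. By Luna's slice theorem $X$ is smooth there. Over rank $4$, $X$ is $\widetilde D$, which is smooth. Hence $X^{sing}$ lies over rank $\le2$, and $\operatorname{codim}X^{sing}\ge20-14=6$.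

**Step 3: $H^2(X^{reg},\mathbb C)=0$.** Removing a closed subset of complex codimension $\ge2$ from a smooth variety does not change $H^2$, so $H^2(X^{reg},\mathbb C)=H^2(\widetilde D,\mathbb C)$. In $\widetilde D=\mathrm{Sp}_8/H$ the group $\mathrm{Sp}_8$ has trivial $\pi_1$ and $\pi_2$, $H$ is connected, and $\pi_1(H)=\pi_1(SO_4)=\mathbb Z/2$. So $\pi_1(\widetilde D)=1$ and $H_2(\widetilde D,\mathbb Z)=\pi_2(\widetilde D)=\mathbb Z/2$, whence $H^2(\widetilde D,\mathbb C)=0$.

**Step 4: uniqueness of the quantization.** A symplectic singularity whose singular locus has codimension $\ge4$ is terminal (Namikawa, *A note on symplectic singularities*): every exceptional divisor over it has positive discrepancy. Let $Y\to X$ be a $\mathbb Q$-factorial terminalization. It is crepant, so an exceptional divisor would have discrepancy $0$; hence there are none. A projective birational morphism without exceptional divisors is an isomorphism over the smooth locus of the target, so $Y^{reg}\supset X^{reg}$ with complement of codimension $\ge2$. Therefore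 $H^2(Y^{reg},\mathbb C)=H^2(X^{reg},\mathbb C)=0$.

By Losev (*Deformations of symplectic singularities and orbit method for semisimple Lie algebras*, Selecta Math. 2022), filtered quantizations of $\mathbb C[X]$, up to isomorphisms inducing the identity on $\operatorname{gr}$, are in bijection with $H^2(Y^{reg},\mathbb C)/W_X$, where $W_X$ is the Namikawa–Weyl group. (For $\mathcal N\subset\mathfrak{sl}_2$ this is $\mathbb C/\{\pm1\}$, the parameter $\pm s$ of Section 1.) In our case it is a point: **$\mathbb C[X]$ has a unique filtered quantization $\mathcal A$**, and $\mathcal A_\hbar(X)|_{\hbar=1}$ is that one.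

**Step 5: uniqueness of the $G$-action.** The $\nu$-grading comes from $G$, so we must know that the action is forced too. Suppose two actions of $G$ on $\mathcal A$ by filtered automorphisms induce the given action on $\operatorname{gr}\mathcal A=\mathbb C[X]$. Let $\delta$ be the difference of the derivations given by some $\xi\in\mathfrak g$, so $\delta\mathcal A_{\le n}\subset\mathcal A_{\le n-1}$. Suppose $\delta\ne0$, and let $d$ be the least integer with $\delta\mathcal A_{\le n}\subset\mathcal A_{\le n+d}$ for all $n$; it exists because $\mathcal A_{\le n}=0$ for $n<0$. Since only even degrees occur, $\mathcal A_{\le2k+1}=\mathcal A_{\le2k}$, and so $d\le-2$. By minimality $\delta$ induces a nonzero Poisson derivation $\theta$ of $\mathbb C[X]$ of degree $d$. It maps $\varphi_0(\mathfrak g)\subset\mathbb C[X]_2$ to constants, so it kills $\{\varphi_0(\mathfrak g),\varphi_0(\mathfrak g)\}=\varphi_0(\mathfrak g)$, and $\theta=0$ on $\mathbb C[\overline D]$. Any $f\in\mathbb C[X]$ has a minimal polynomial $P$ over the fraction field of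 $\mathbb C[\overline D]$, and $P'(f)\theta(f)=0$ gives $\theta(f)=0$, as $\mathbb C[X]$ is a domain finite over $\mathbb C[\overline D]$. So $\theta=0$, a contradiction. As $G$ is connected, the two actions coincide, and the $\nu$-grading may be computed in any model of $\mathcal A$.

## 7. A model by differential operators

**Step 1: the algebra.** Let $\mathcal D=\mathcal D(V)$ be the Weyl algebra with filtration $\deg x=\deg\partial=1$. Let $\Phi:\mathfrak{so}_4\to\mathcal D$ be the natural map, with image spanned by
$$L_{cd}=\sum_k(x_{kc}\partial_{kd}-x_{kd}\partial_{kc}).$$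
Put
$$\mathcal A=(\mathcal D/\mathcal D\Phi(\mathfrak{so}_4))^{SO_4}=\mathcal D^{SO_4}/(\mathcal D\Phi(\mathfrak{so}_4))^{SO_4}.$$
This is an algebra, because $[\Phi(\mathfrak{so}_4),\mathcal D^{SO_4}]=0$ makes the denominator a two-sided ideal of $\mathcal D^{SO_4}$.

**Step 2: $\operatorname{gr}\mathcal A=\mathbb C[X]$.** Let $\Phi_i$ be a basis of $\Phi(\mathfrak{so}_4)$ with symbols $\mu_i$. They form a regular sequence, since $M$ is a complete intersection. Suppose $d_i\in\mathcal D_{\le k}$ and $\sum_i\sigma_k(d_i)\mu_i=0$. By exactness of the Koszul complex, $\sigma_k(d_i)=\sum_jc_{ij}\mu_j$ with $c_{ij}=-c_{ji}$ homogeneous of degree $k-2$. Lift to antisymmetric $\tilde c_{ij}\in\mathcal D_{\le k-2}$. Then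
$$\sum_id_i\Phi_i=\sum_i\Big(d_i-\sum_j\tilde c_{ij}\Phi_j\Big)\Phi_i+\sum_{i<j}\tilde c_{ij}[\Phi_j,\Phi_i]\ \in\ \sum_i\mathcal D_{\le k-1}\Phi_i .$$
So an element of $\mathcal D\Phi(\mathfrak{so}_4)$ written as $\sum d_i\Phi_i$ with $k$ minimal has symbol $\sum\sigma_k(d_i)\mu_i$, and $\operatorname{gr}(\mathcal D\Phi(\mathfrak{so}_4))=(\mu_i)$. Taking $SO_4$-invariants, which is exact, gives $\operatorname{gr}\mathcal A=\mathbb C[M]^{SO_4}=\mathbb C[X]$ as Poisson algebras. By Section 6, $\mathcal A$ is $\mathcal A_\hbar(X)|_{\hbar=1}$.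

**Step 3: action and grading.** $G=\mathrm{Sp}_8$ acts on $\mathcal D$ by its linear action on the letters $x_i,\partial_i$. It commutes with $O_4$ and fixes each $L_{cd}=\sum_k(x_{kc}\partial_{kd}-\partial_{kc}x_{kd})$, $c\ne d$, which is a symplectic pairing. So $G$ acts on $\mathcal A$ and induces the given action on $\operatorname{gr}$. By Section 6, Step 5, this is *the* action. Its differential is the adjoint action of the image of $\varphi:\mathfrak{sp}_8\hookrightarrow\mathcal D^{O_4}$, spanned by $x_i\cdot x_j$, $x_i\cdot\partial_j+2\delta_{ij}$, $\partial_i\cdot\partial_j$. Put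
$$H_i=-(x_i\cdot\partial_i+2),\quad\operatorname{wt}(\partial_i)=\varepsilon_i,\quad\operatorname{wt}(x_i)=-\varepsilon_i,\quad\mathfrak n^+=\langle x_j\cdot\partial_i\ (i<j),\ \Delta_{ij}:=\partial_i\cdot\partial_j\ (i\le j)\rangle .$$
The $\nu$-degree of weight $\omega$ is $\nu(\omega)$. Another choice of standard coordinates or signs changes $\nu$ by a signed permutation; this acts through $N_G(T)$ and does not change $\mathcal C_\nu$ up to isomorphism.

**Step 4: generators.** For letters $u^{(1)},\dots,u^{(4)}\in\mathbb C^8=\langle x_i,\partial_i\rangle$ put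
$$\det(u^{(1)},\dots,u^{(4)})=\sum\epsilon_{abcd}\,u^{(1)}_au^{(2)}_bu^{(3)}_cu^{(4)}_d\in\mathcal D^{SO_4}.$$
Entries with different indices $a,b,c,d$ commute, so the order of factors is irrelevant and $\det$ is alternating. We get an $\mathfrak{sp}_8$-equivariant map from $\Lambda^4\mathbb C^8$ onto a subspace $\Lambda\subset\mathcal D^{SO_4}$. With $U=U(\mathfrak{sp}_8)$,
$$\mathcal A=\varphi(U)+\varphi(U)\Lambda .\tag{2}$$
Indeed, by the first fundamental theorem for $SO_4$, and since a product of two determinants is a polynomial in dot products, every homogeneous element of $\mathbb C[T^*V]^{SO_4}$ has the form $P_0+\sum_sP_s\delta_s$, with $P_0,P_s$ homogeneous polynomials in dot products and $\delta_s$ determinants of four letters. Lift the symbol of $a\in\mathcal A_{\le n}$ accordingly to $\varphi(U)+\varphi(U)\Lambda$; the remainder is in $\mathcal A_{\le n-1}$, and we induct on $n$. In the same way, from the theorem for $O_4$,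
$$\mathcal D^{O_4}=\varphi(U).\tag{3}$$
Finally, antisymmetrizing in $c,d$,
$$\sum_{k=1}^4\det(u,u',x_k,\partial_k)=\tfrac12\sum\epsilon_{abcd}\,u_au'_bL_{cd}\in\mathcal D\Phi(\mathfrak{so}_4).\tag{4}$$

## 8. Operators of positive degree on invariant functions

Let $\Omega\subset V$ be a small ball and $\mathcal F$ the space of analytic functions on $\Omega$. The algebra $\mathcal A$ acts on $\mathcal F^{\mathfrak{so}_4}=\{f:\Phi(\mathfrak{so}_4)f=0\}$: $\mathcal D^{SO_4}$ commutes with $\Phi(\mathfrak{so}_4)$, and $\mathcal D\Phi(\mathfrak{so}_4)$ acts by $0$. Write $\mathcal A^{>0}=\bigcup_{i>0}\mathcal A^i$. We need a practical test for $\mathcal A^{>0}f=0$.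

**Lemma 3.** *Let $\nu$ be dominant regular, $f\in\mathcal F^{\mathfrak{so}_4}$ and $\mathfrak n^+f=0$. For $i>0$: $\mathcal A^if\subset\sum_{\omega:\,\nu(\omega)>0}\varphi(U)\Lambda_\omega f$.*

*Proof.* Since $\mathbb C+\Lambda$ is $\operatorname{ad}$-stable, elements of $U(\mathfrak n^+)$ can be moved to its right, and (2) gives $\mathcal A=U(\mathfrak n^-)U(\mathfrak h)(\mathbb C+\Lambda)U(\mathfrak n^+)$. So $\mathcal A^i$ is spanned by products of weight vectors of total degree $i$. Those with a nonconstant factor from $U(\mathfrak n^+)$ kill $f$. The others are products of elements of weights $-\beta$ ($\beta$ a sum of positive roots), $0$, and $\omega$, of degree $-\nu(\beta)+\nu(\omega)=i>0$. Hence $\nu(\omega)>0$; in particular the last factor is in $\Lambda$, not in $\mathbb C$. $\square$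

**Lemma 4.** *Let $\nu\in\mathcal K$. The weights $\omega$ of $\Lambda$ with $\nu(\omega)>0$ are of two kinds:*

*(a) weights with $\varepsilon_1$-coefficient $+1$; then $\Lambda_\omega$ is spanned by determinants containing the letter $\partial_1$ and not $x_1$;*

*(b) $\omega=\varepsilon_i\pm\varepsilon_j$, $2\le i<j\le4$; on $\mathcal F^{\mathfrak{so}_4}$, $\Lambda_\omega$ acts through multiples of $\det(x_1,\partial_1,\partial_i,u_j)$ with $u_j=\partial_j$ resp. $x_j$.*

*In particular, if $f\in\mathcal F^{\mathfrak{so}_4}$, $\mathfrak n^+f=0$, and $f$ is independent of $x_1$, then $\mathcal A^{>0}f=0$.*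

*Proof.* The weights of $\Lambda^4\mathbb C^8$ are $\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3\pm\varepsilon_4$, $\pm\varepsilon_i\pm\varepsilon_j$ ($i<j$), and $0$. For the first kind the sign of $\nu(\omega)$ is the sign at $\varepsilon_1$, *because $\nu_1>\nu_2+\nu_3+\nu_4$*; for the second it is the sign at $\varepsilon_i$. This gives the two kinds, and (a) is clear. In (b), $\Lambda_\omega$ is spanned by $\det(\partial_i,u_j,x_k,\partial_k)$ with $k\in\{1,k'\}$, $\{i,j,k'\}=\{2,3,4\}$. Apply (4) with $u=\partial_i$, $u'=u_j$: the terms $k=i,j$ vanish because a letter is repeated, so the two remaining determinants sum to an element of $\mathcal D\Phi(\mathfrak{so}_4)$, which acts by $0$. For the last claim, every determinant in (a) and (b) contains $\partial_1$; put it rightmost and use Lemma 3. $\square$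

## 9. Differential identities for Gram determinants

We now need harmonic-type functions playing the role of $\log q$ in Section 1. Put
$$q=x_4\cdot x_4,\qquad p=\operatorname{Gram}(x_3,x_4),\qquad g=\operatorname{Gram}(x_2,x_3,x_4)$$
(Gram determinants), and define $N$ by $\det(a,x_2,x_3,x_4)=a\cdot N$. Then $N\cdot x_j=0$ for $j\ge2$. From $(N\cdot N)^2=\det(N,x_2,x_3,x_4)^2=(N\cdot N)g$ we get $N\cdot N=g$. Put $Y=N/g$ and $n=N/\sqrt g$, so $n\cdot n=1$ and $N\cdot Y=1$. Choose $\Omega$ with $q,p,g\neq0$ on it, and fix branches.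

Let $x^2,x^3,x^4$ be the dual basis of $x_2,x_3,x_4$ in their span. Under $\delta x_i=\eta$ ($i\ge2$) we claim
$$\delta n=-x^i(n\cdot\eta),\qquad\delta x^j=-x^i(x^j\cdot\eta)+(x^i\cdot x^j)(n\cdot\eta)\,n,\qquad\delta\log g=2x^i\cdot\eta .\tag{5}$$
To check, vary $n\cdot x_k=0$ and $n\cdot n=1$: this gives $\delta n\cdot x_k=-\delta_{ik}\,n\cdot\eta$ and $\delta n\cdot n=0$, and $x_2,x_3,x_4,n$ is a basis. Vary $x^j\cdot x_k=\delta_{jk}$ and $x^j\cdot n=0$: this gives $\delta x^j\cdot x_k=-\delta_{ik}\,x^j\cdot\eta$ and $\delta x^j\cdot n=-x^j\cdot\delta n=(x^i\cdot x^j)(n\cdot\eta)$. Finally, the inverse Gram matrix has entries $x^k\cdot x^l$, so $\delta\log g=\sum_{k,l}(x^k\cdot x^l)\,\delta(x_k\cdot x_l)=2\sum_l(x^i\cdot x^l)(x_l\cdot\eta)=2x^i\cdot\eta$.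

**(i)** For $2\le i,j\le4$: $x_j\cdot\partial_i\log g=2\delta_{ij}$. Taking the trace of $\eta\mapsto\delta x^j$ gives $\partial_i\cdot x^j=-x^i\cdot x^j+x^i\cdot x^j=0$, so $\Delta_{ij}\log g=2\,\partial_i\cdot x^j=0$.

**(ii)** Now consider two vectors $x_3,x_4$, with dual basis in $\langle x_3,x_4\rangle$ and normal space of dimension $2$. The normal part of $\delta x^j$ is $(x^i\cdot x^j)\,\mathrm{pr}_\perp\eta$: write $x^j=\sum_l(x^j\cdot x^l)x_l$ and vary $x_i$. So $\partial_i\cdot x^j=-x^i\cdot x^j+2x^i\cdot x^j=x^i\cdot x^j$. With $\partial_ip^s=2s\,x^ip^s$ this gives, for $i,j\in\{3,4\}$,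
$$x_j\cdot\partial_ip^s=2s\,\delta_{ij}p^s,\qquad\Delta_{ij}p^s=2s(2s+1)(x^i\cdot x^j)p^s .$$
So $\Delta_{ij}p^{-1/2}=0$.

**(iii)** $\partial_4\log q=2x_4/q$, $\ \Delta_{44}\log q=8/q-4/q=4/q$, $\ \Delta_{44}q^{-1}=0$.

**(iv)** From (5), $\delta Y=g^{-1/2}(\delta n-\tfrac12n\,\delta\log g)=-x^i(Y\cdot\eta)-Y(x^i\cdot\eta)$. Hence for $i\ge2$
$$\frac{\partial Y_b}{\partial x_{i,c}}=-(x^i_bY_c+Y_bx^i_c),\quad\text{which is symmetric in }b,c .\tag{6}$$
So $\partial_i\cdot Y=-2x^i\cdot Y=0$ and $(x_j\cdot\partial_i)Y=-\delta_{ij}Y$ for $i,j\ge2$. Moreover $\Delta_{ij}Y=0$. Indeed, using $\partial_j\cdot Y=0$, $\partial_j\cdot x^i=0$, (5) and (6),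
$$\sum_c\partial_{jc}(x^i_bY_c)=(Y\cdot\partial_j)x^i_b=(x^i\cdot x^j)(n\cdot Y)n_b=(x^i\cdot x^j)Y_b,\qquad\sum_c\partial_{jc}(Y_bx^i_c)=(x^i\cdot\partial_j)Y_b=-(x^i\cdot x^j)Y_b,$$
and these cancel.

## 10. Four thick highest weight vectors for $\nu\in\mathcal K$

Consider the following functions. All are built from dot products and $x_1\cdot N=\det(x_1,\dots,x_4)$, so they lie in $\mathcal F^{\mathfrak{so}_4}$.

| $k$ | $f_k$ | $f_k'$ | weight $\mu_k$ of $f_k$ | $\big((H_i-\mu_{k,i})f_k'\big)_{i=1}^4$ |
|---|---|---|---|---|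
| 1 | $p^{-1/2}$ | $p^{-1/2}\log q$ | $(-2,-2,-1,-1)$ | $(0,0,0,-2)f_1$ |
| 2 | $q^{-1}$ | $q^{-1}(\log g-2\log q)$ | $(-2,-2,-2,0)$ | $(0,-2,-2,2)f_2$ |
| 3 | $1$ | $\log g$ | $(-2,-2,-2,-2)$ | $(0,-2,-2,-2)f_3$ |
| 4 | $x_1\cdot Y$ | $(x_1\cdot Y)\log q$ | $(-3,-1,-1,-1)$ | $(0,0,0,-2)f_4$ |

The last two columns follow from $H_i=-(x_i\cdot\partial_i+2)$ and the following values of $x_i\cdot\partial_i$: on $p^{-1/2}$ it is $-1$ for $i=3,4$; on $q^{-1}$ it is $-2$ for $i=4$; $x_i\cdot\partial_i\log g=2$ for $i\ge2$; $x_4\cdot\partial_4\log q=2$; on $x_1\cdot Y$ it is $1$ for $i=1$ and $-1$ for $i\ge2$; all others are $0$.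

**Step 1: $\mathfrak n^+f_k'=0$.** Operators containing $\partial_1$ kill functions independent of $x_1$, and $q$ depends only on $x_4$.

*$k=3$.* This is (i).

*$k=1$.* The operator $x_4\cdot\partial_3$ kills $p^{-1/2}$ by (ii), and it kills $q$; operators involving $\partial_2$ vanish. $\Delta_{33}f_1'=\log q\,\Delta_{33}p^{-1/2}=0$. $\Delta_{34}f_1'=\frac2q\,x_4\cdot\partial_3f_1=0$. Finally $\Delta_{44}f_1'=\frac4q\,x_4\cdot\partial_4f_1+\frac4qf_1=-\frac4qf_1+\frac4qf_1=0$.

*$k=2$.* The operators $x_j\cdot\partial_i$ ($i<j$) kill $\log g$ and functions of $q$. For $i,j\in\{2,3\}$, $\Delta_{ij}f_2'=q^{-1}\Delta_{ij}\log g=0$. For $i\in\{2,3\}$, $\Delta_{i4}f_2'=-2q^{-2}x_4\cdot\partial_i\log g=0$. Finally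
$$\Delta_{44}(q^{-1}\log g)=2(-2q^{-2}x_4)\cdot2x^4=-8q^{-2},\qquad\Delta_{44}(q^{-1}\log q)=-8q^{-2}+4q^{-2}=-4q^{-2},$$
so $\Delta_{44}f_2'=-8q^{-2}+8q^{-2}=0$.

*$k=4$.* By (iv), $f_4=x_1\cdot Y$ is killed by $x_j\cdot\partial_i$ ($2\le i<j$), by $x_j\cdot\partial_1$ ($j\ge2$, as $x_j\cdot Y=0$), by $\Delta_{11}$, by $\Delta_{1i}$ ($i\ge2$, as $\partial_i\cdot Y=0$) and by $\Delta_{ij}$ ($i,j\ge2$). The factor $\log q$ is killed by $\partial_i$ with $i<4$, so the only remaining terms are
$$\Delta_{44}f_4'=\tfrac4q\,x_4\cdot\partial_4f_4+\tfrac4qf_4=0,\qquad\Delta_{i4}f_4'=\tfrac2q\,x_4\cdot\partial_if_4=0\ (i=2,3),\qquad\Delta_{14}f_4'=\tfrac2q\,x_4\cdot Y=0 .$$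

**Step 2: $\mathcal A^{>0}f_k'=0$ for $k=1,2,3$.** This is Lemma 4, since these functions do not depend on $x_1$.

**Step 3: the vector $f_4'$ modulo a submodule.** For $k=4$ the argument of Step 2 is not available: the function depends on $x_1$, and in fact $\det(\partial_1,x_2,x_3,x_4)f_4'=\log q\ne0$, as we see below, although this determinant has positive degree for $\nu\in\mathcal K$. The remedy is to pass to a quotient module. Let
$$\mathcal S=\mathbb C[V][q^{-1}]+\mathbb C[V][q^{-1}]\log q\subset\mathcal F,$$
a $\mathcal D$-stable subspace. *Claim: $\mathcal A^{>0}f_4'\subset\mathcal S$ and $f_4\notin\mathcal S$.*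

*Weights of type (b).* We have $\partial_{1b}f_4'=Y_b\log q$. As $i\in\{2,3\}$, $\partial_{ic}(Y_b\log q)=\log q\cdot\partial_{ic}Y_b$ is symmetric in $b,c$ by (6). So
$$\det(x_1,\partial_1,\partial_i,u_j)f_4'=\sum\epsilon_{abcd}\,x_{1a}u_{j,d}\,\partial_{ic}\partial_{1b}f_4'=0 .$$

*Weights of type (a).* These determinants span the image of $\Lambda^3\mathbb C^6$, $\mathbb C^6=\langle x_k,\partial_k:k\ge2\rangle$, under $w\mapsto\det(\partial_1,w)$, which is equivariant for $\mathfrak{sp}_6\subset\mathfrak{sp}_8$. We have $\Lambda^3\mathbb C^6=\Lambda^3_0\oplus\omega_6\wedge\mathbb C^6$ with $\omega_6=\sum_{k\ge2}x_k\wedge\partial_k$. By (4) and $\det(\partial_1,u,x_1,\partial_1)=0$, the second summand acts by $0$ on $\mathcal F^{\mathfrak{so}_4}$. The irreducible module $\Lambda^3_0$ is generated by its lowest weight vector $x_2\wedge x_3\wedge x_4$ under $U(\mathfrak n^+\cap\mathfrak{sp}_6)$. For $d^-=\det(\partial_1,x_2,x_3,x_4)=N\cdot\partial_1$ we get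
$$d^-f_4'=(N\cdot Y)\log q=\log q .$$
As $\mathfrak n^+f_4'=0$, an iterated commutator acts by $[Y_1,[\dots,[Y_r,d^-]]]f_4'=Y_1\cdots Y_r\,d^-f_4'$ for $Y_i\in\mathfrak n^+$. This lies in $U(\mathfrak n^+)\log q\subset\mathcal S$.

Now Lemma 3 and the $\mathcal D$-stability of $\mathcal S$ give $\mathcal A^{>0}f_4'\subset\mathcal S$.

*$f_4\notin\mathcal S$.* Suppose $f_4=a+b\log q$ with $a,b\in\mathbb C[V][q^{-1}]$. Continue analytically along $x\mapsto e^{i\theta}x$, $\theta\in[0,2\pi]$, where $q,g\neq0$. The rational functions $f_4,a,b$ return to themselves and $\log q$ becomes $\log q+4\pi i$, so $b=0$. Then $q^r(x_1\cdot N)=g\cdot(\text{polynomial})$ for some $r$. But at $x_4=e_1$, $x_3=e_2$, $x_2=e_3+\sqrt{-1}\,e_4$ we have $q=1$, $g=0$, and $N\neq0$ because the three vectors are independent. Choosing $x_1$ with $x_1\cdot N\ne0$ gives a contradiction.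

So in the $\mathcal A$-module $\mathcal F^{\mathfrak{so}_4}/(\mathcal S\cap\mathcal F^{\mathfrak{so}_4})$ the class of $f_4'$ is killed by $\mathcal A^{>0}$, and the class of $f_4$ is nonzero.

## 11. Four is more than three: proof of Theorem A

Let $\nu\in\mathcal K$, $\mathcal C=\mathcal C_\nu(\mathcal A)$, and let $B\subset\mathcal C$ be the image of $S(\mathfrak h)$.

**Step 1: from vectors to $\mathcal C$-modules.** If $\mathcal A^{>0}v=0$, then for $i>0$ we have $\mathcal A^{-i}\mathcal A^i\mathcal A^0v\subset\mathcal A^{-i}\mathcal A^iv=0$, so $\mathcal A^0v$ is a $\mathcal C$-module. By Section 10, for $k=1,\dots,4$ we obtain a $\mathcal C$-module containing $f_k'$ (for $k=4$: its class) in which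
$$(H_i-\mu_{k,i})f_k'=c_{k,i}f_k,\qquad(H_i-\mu_{k,i})f_k=0,\qquad f_k\neq0,\qquad(c_{k,i})_i\neq0 .$$
Hence $Bf_k'=\mathbb Cf_k'\oplus\mathbb Cf_k$ and $B/\mathrm{Ann}_B(f_k')\simeq\mathbb C[\epsilon]/(\epsilon^2)$, with $H_i\mapsto\mu_{k,i}+c_{k,i}\epsilon$. It is supported at a maximal ideal $\mathfrak m_k$ of $B$ lying over $\mu_k\in\mathfrak h^*$. The four weights $\mu_k$ are distinct, so the $\mathfrak m_k$ are four distinct maximal ideals.

**Step 2: comparison.** Suppose the two algebras of Theorem A are isomorphic over $\mathbb C[\hbar^{\pm1}]$. Setting $\hbar=1$ gives $\mathcal C\simeq L=H^*(F)^{A''}$; in particular $\mathcal C$ is finite-dimensional and commutative. View $B\subset L$. The Artin local ring $B_{\mathfrak m_k}$ surjects onto $\mathbb C[\epsilon]/(\epsilon^2)$, so it is non-reduced. By exactness of localization it embeds in $L_{\mathfrak m_k}$, which is the product of the local factors of $L$ lying over $\mathfrak m_k$. If all of these were reduced, the product would be reduced, and so would $B_{\mathfrak m_k}$. Hence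 at least one of them is non-reduced. Factors for distinct $k$ are distinct, so $L$ has at least four non-reduced local factors. This contradicts (1). Theorem A follows, and the conjecture is false. $\blacksquare$

**Remark.** The same argument applies to $G=\mathrm{PSp}_8$, $G^\vee=\mathrm{Spin}_9$. The spaces $\mathcal B_{e^\vee}$ and $F$ are the same. As $-z_0=z_0\cdot(-1)$ with $-1\in SO_4$, we have $-1\in H$. So $\mathrm{Sp}_8/H$ is $\mathrm{PSp}_8$-equivariant, and the component group $\pi_0(H^+/\{\pm1\})$ is still $\mathbb Z/2$. The cocharacters of $\mathrm{Sp}_8$ in $\mathcal K$ are also cocharacters of $\mathrm{PSp}_8$.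

## 12. Crossing the wall $\nu_1=\nu_2+\nu_3+\nu_4$: proof of Theorem B

Let $d^+=\det(x_1,\partial_2,\partial_3,\partial_4)$ and $d^-=\det(\partial_1,x_2,x_3,x_4)$, of weights $\mp(\varepsilon_1-\varepsilon_2-\varepsilon_3-\varepsilon_4)$. The idea is to find one element of $S(\mathfrak h)$ that lies in $J_{\nu^\circ}$ and not in $J_\nu$.

**Step 1: the element $p_0$.** The product $d^-d^+$ is $O_4$-invariant of weight $0$, so by (3) $d^-d^+=\varphi(P)$ with $P\in U^T$. By PBW, $P\in p_0+(U\mathfrak n^+)^T$ for some $p_0\in S(\mathfrak h)$.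

**Step 2: $p_0\in J_{\nu^\circ}$.** For $\nu^\circ$ (for example $(7,6,4,2)$) the degree of $d^+$ is $i=-\nu_1^\circ+\nu_2^\circ+\nu_3^\circ+\nu_4^\circ>0$. So $d^-d^+\in\mathcal A^{-i}\mathcal A^i$ maps to $0$ in $\mathcal C_{\nu^\circ}(\mathcal A)$. So does $\varphi((U\mathfrak n^+)^T)$, since $\nu^\circ$ is dominant regular. Hence $p_0\in J_{\nu^\circ}$.

**Step 3: $p_0\notin J_\nu$ for $\nu\in\mathcal K$.** We let $d^-d^+$ act on $f_3'=\log g$. From (5), $\partial_{ic}x^j_d=-x^j_cx^i_d+(\text{symmetric in }c,d)$, and symmetric terms die against $\epsilon_{abcd}$. So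
$$d^+\log g=2\sum\epsilon_{abcd}\,x_{1a}\partial_{2b}\partial_{3c}x^4_d=-2\sum\epsilon_{abcd}\,x_{1a}\partial_{2b}(x^4_cx^3_d).$$
Applying the same formula to $\partial_{2b}x^4_c$ and $\partial_{2b}x^3_d$ gives
$$d^+\log g=2\big[\det(x_1,x^4,x^2,x^3)+\det(x_1,x^3,x^4,x^2)\big]=4\det(x_1,x^2,x^3,x^4)=4\,\frac{x_1\cdot N}{g}=4f_4 .$$
Here both permutations are cyclic, hence even, and the dual basis is obtained from $x_2,x_3,x_4$ by the inverse Gram matrix, of determinant $1/g$. Furthermore $d^-f_4=N\cdot\partial_1(x_1\cdot Y)=N\cdot Y=1$. Since $\mathfrak n^+\log g=0$, the part of $P$ in $U\mathfrak n^+$ does not contribute, and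
$$p_0\cdot f_3'=d^-d^+\log g=4\neq0$$
in the $\mathcal C_\nu(\mathcal A)$-module generated by $f_3'$. Hence $p_0\notin J_\nu$, and $J_\nu\neq J_{\nu^\circ}$. $\blacksquare$

The computation $d^+\log g=4f_4$ shows exactly where the approach of Section 3 stops. The function $\log g$ is killed by $\mathfrak n^+$ throughout the Weyl chamber. On the side of $\nu^\circ$ the operator $d^+$ has positive degree and does not kill it. On the side of $\mathcal K$ the operator $d^+$ has negative degree, and $\log g$ is a thick highest weight vector. The wall between the two sides is not a root hyperplane; it comes from the weights of the generators $\Lambda^4\mathbb C^8$ of $\mathbb C[X]$, on which the deck transformation acts by $-1$.
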